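# Orthogonal Italian squares: switching two layers of a Latin square along a signed matrix

## 1. A signed hexagon added to two layers of a Latin square of order 5

Start with a Latin square $L$ of order 5 and a signed matrix $H$:
$$L=\begin{array}{ccccc}3&1&5&2&4\\5&3&4&1&2\\1&2&3&4&5\\4&5&2&3&1\\2&4&1&5&3\end{array}\qquad H=\begin{pmatrix}0&0&0&0&0\\0&0&1&-1&0\\0&-1&0&1&0\\0&1&-1&0&0\\0&0&0&0&0\end{pmatrix}.$$
The six non-zero entries of $H$ form a hexagon: every non-zero row and column has one $+1$ and one $-1$. Think of $L$ as five $0/1$ matrices, one per symbol, where the matrix of symbol $s$ marks the cells containing $s$. Add $H$ to the matrix of symbol $2$ and subtract $H$ from the matrix of symbol $4$. In terms of cells: where $H=1$ the cell receives $+2-4$; where $H=-1$ it receives $-2+4$. The result is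
$$A=\begin{array}{ccccc}3&1&5&2&4\\5&3&2&1{-}2{+}4&2\\1&4&3&2&5\\4&2{-}4{+}5&4&3&1\\2&4&1&5&3\end{array}$$
For instance, cell $(2,3)$ was $4$ and became $4+2-4=2$, while cell $(2,4)$ was $1$ and became $1-2+4$.

Two things happened. First, along every line of $A$ each symbol occurs with alternating signs, starting and ending with $+$. For example, in row 2 the symbol $2$ occurs as $+,-,+$ in columns $3,4,5$; in column 2 the symbol $4$ occurs as $+,-,+$ in rows $3,4,5$. Second, let $M$ be the left–right mirror image of $L$. It is a Latin square orthogonal to $L$, and on the three $+$ cells of $H$ it has the entries $4,2,3$, while on the three $-$ cells it has $3,4,2$, the same three symbols. So adding $H$ to a layer of $L$ does not disturb the count of how that layer meets each symbol of $M$.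

This operation is what the whole existence proof uses: it produces squares with negative entries without losing orthogonality. We now define the objects, state the theorem, and then find out when the operation succeeds.

## 2. Italian squares, layers, and orthogonality

**Definition (ASM).** An *alternating sign matrix* is a square matrix with entries in $\{0,\pm1\}$ in which the non-zero entries of each row and each column alternate in sign, starting and ending with $+1$.

In particular every row and column sums to $1$. Permutation matrices are exactly the ASMs without $-1$. The smallest other one is $\begin{pmatrix}0&1&0\\1&-1&1\\0&1&0\end{pmatrix}$.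

**Definition (Italian square).** An $n\times n\times n$ *alternating sign hypermatrix* is an array $A=(a_{ijk})$ with entries in $\{0,\pm1\}$ such that every slice obtained by fixing $i$, or $j$, or $k$ is an ASM. Equivalently, along every line (fix two of the three indices) the non-zero entries alternate in sign, starting and ending with $+1$. The *Italian square* of order $n$ is the compressed form: the $n\times n$ array whose cell $(i,j)$ contains the signed formal sum $\sum_k a_{ijk}\,k$ of symbols. The *$k$-th layer* is the ASM $A^k=(a_{ijk})_{i,j}$. The square is *Latin* if there are no entries $-1$; then each cell contains one symbol and we have an ordinary Latin square.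

**Example.** The array
$$\begin{array}{ccc}1&2&3\\2&1{-}2{+}3&2\\3&2&1\end{array}$$
is Italian and not Latin. Its layer of $2$ is the $3\times3$ ASM above, its layers of $1$ and $3$ are the diagonal and antidiagonal permutation matrices, and the cell $1-2+3$ alternates in the symbol direction.

The order of the rows matters: swap rows 1 and 2 of this example and a $-1$ lands in the first row, which is forbidden. For a *Latin* square, by contrast, rows, columns and symbols may be put in any order. We shall use this freedom constantly.

**Definition (orthogonality).** Italian squares $A,B$ of order $n$ are *orthogonal*, $A\perp B$, if for all symbols $k,l$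
$$\langle A^k,B^l\rangle=\sum_{i,j}a_{ijk}b_{ijl}=1 .$$
For Latin squares this says that each ordered pair of symbols $(k,l)$ occurs in exactly one cell, the usual notion.

**Example.** Take $A$ and $M$ of Section 1. To test layer $2$ of $A$ against all layers of $M$ at once, add up the entries of $M$ over the cells of $A^2$ with signs. Here $M$ has rows $42513$, $21435$, $54321$, $13254$, $35142$, and we get
$$1+(4-3+5)+2+3+3=1+2+3+4+5$$
as a formal sum of symbols: each symbol of $M$ is met exactly once.

Orthogonality does not see the orders of rows, columns or symbols, provided both squares are rearranged together in rows and columns. Alternation sees only these orders.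

Two orthogonal Italian squares share the order of rows and the order of columns. Their symbol orders are independent of each other.

## 3. The two thresholds, $n\ge4$ and $n\ge5$

The problem, from "Generalising Latin square orthogonality and Frobenius-König with alternating sign matrices" by Ernst, Lia, O'Brien, Sheekey and Zumbrägel (arXiv:2606.25884), asks: for each $n\ge5$, is there a pair of orthogonal Italian squares (a) not both Latin, (b) neither of them Latin? Both answers are yes, and more precisely:

**Theorem.**

1. A pair of orthogonal Italian squares of order $n$ with exactly one Latin square exists if and only if $n\ge4$.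
2. A pair of orthogonal Italian squares of order $n$ with neither square Latin exists if and only if $n\ge5$.

Hence the answer to (a) and to (b) is yes for every $n\ge5$. The bound in (b) is sharp; for (a) the sharp bound is $n\ge4$.

Two facts are used from outside.

* **(K6)** There is an orthogonal pair of order $6$ with neither square Latin. The problem statement quotes such pairs as known for all orders $5k,6k,7k,11k$ with $k\ne2$; we use only the order $6k$ with $k=1$, and only for $n=6$ in part 2.
* **(HZ)** K. Heinrich, L. Zhu, *Existence of orthogonal Latin squares with aligned subsquares*, Discrete Math. 59 (1986) 69–78: for $v\ge3m$, $(v,m)\neq(6,1)$, there is a pair of orthogonal Latin squares of order $v$ missing aligned orthogonal subsquares of order $m$. "Aligned" means that the two holes occupy the same rows and the same columns. We use only $m=3$ and even $v\ge10$. Filling the hole with an orthogonal pair of order $3$ gives orthogonal Latin squares of order $v$ with aligned orthogonal subsquares of order $3$.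

**How the theorem follows from the sections below.** In Sections 6, 7 and 8 we construct, for odd $n\ge5$, for $n=8$, and for even $n\ge10$ respectively, non-Latin Italian squares $A,B$ and a Latin square $M$ of order $n$ with $A\perp M$ and $A\perp B$. Each such triple gives both kinds of pair: $(A,M)$ has exactly one Latin member, and $(A,B)$ has none. For $n=4$ and $n=6$ Section 9 gives explicit pairs with exactly one Latin square; for $n=6$ with neither Latin we use (K6). This is the existence half. In the other direction, Section 4 shows that for $n\le3$ no orthogonal pair has a non-Latin member, and Section 10 shows that for $n=4$ no orthogonal pair has two non-Latin members.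

## 4. Orders 1, 2 and 3 by hand

**Lemma 1 (borders).** Let $A$ be an Italian square of order $n$. If $a_{ijk}=-1$, then $2\le i,j,k\le n-1$. Consequently each slice with $i$, $j$ or $k$ equal to $1$ or $n$ is a permutation matrix; every border cell of the array is a single symbol, and the symbols along a border row or border column are distinct.

*Proof.* The first and last non-zero entries of a line are $+1$, so a $-1$ cannot stand first or last on any of the three lines through it. A slice with an index equal to $1$ or $n$ is therefore an ASM without $-1$, a permutation matrix. Apply this to the slice $i=1$, a matrix indexed by $(j,k)$: each row has a single $1$, so cell $(1,j)$ is one symbol, and each column has a single $1$, so the symbols differ. The other three borders are the same. $\square$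

For $n\le2$ the range $2\le i\le n-1$ is empty, so **every Italian square of order $1$ or $2$ is Latin**.

For the rest of the talk it helps to view the cells of $B$ as vectors. Let $e_s$ be the unit vector of symbol $s$, let $b_{ij}\in\mathbb Z^n$ be the vector of cell $(i,j)$ of $B$, and let $u=(1,\dots,1)$. Each line of $B$ has sum $1$, so every row and every column of the array $(b_{ij})$ has sum $u$. Moreover, the $t$-entry of $\sum_{i,j}a_{ijk}b_{ij}$ is $\langle A^k,B^t\rangle$. Hence $A\perp B$ says exactly
$$\sum_{i,j}a_{ijk}\,b_{ij}=u\qquad\text{for every symbol }k\text{ of }A. \tag{1}$$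

**Order 3: a non-Latin $A$ has no orthogonal mate.** By Lemma 1 the only possible $-1$ is $a_{222}=-1$. The three lines through it have length $3$, so the neighbors are all $+1$, and $A^2$ is the ASM with center $-1$ displayed in Section 2. Equation (1) for $k=2$ reads
$$b_{12}+b_{21}-b_{22}+b_{23}+b_{32}=u .$$
Row 2 gives $b_{21}+b_{23}=u-b_{22}$ and column 2 gives $b_{12}+b_{32}=u-b_{22}$. So $2u-3b_{22}=u$, that is, $u=3b_{22}$, which is impossible for an integer vector. Since orthogonality is symmetric, no orthogonal pair of order $3$ has a non-Latin member. So for $n\le3$ both existence statements fail.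

## 5. When switching along $H$ works: betweenness

From now on rows, columns and symbols may be indexed by any totally ordered $n$-sets. Write $[x,y,z]$ for "$y$ lies strictly between $x$ and $z$", that is, $x<y<z$ or $z<y<x$. For a Latin square $L$, let $L^s$ be its $0/1$ layer of symbol $s$.

For symbols $k\ne k'$ and a matrix $H$, the notation $A=L+H\otimes(e_k-e_{k'})$ means
$$A^k=L^k+H,\qquad A^{k'}=L^{k'}-H,\qquad A^s=L^s\ \ (s\neq k,k').$$

**The smallest switch, and why it fails.** Suppose that each row and column of $H$ is zero or has exactly one $+1$ and one $-1$, and $H\ne0$. Then $H$ has at least two non-zero rows, since with a single one its columns would have only one non-zero entry. The first try is two non-zero rows, where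
$$H=+1\text{ on }(i_1,j_1),(i_2,j_2),\qquad H=-1\text{ on }(i_1,j_2),(i_2,j_1).$$
Let $M$ be a Latin square with $L\perp M$, and let $t=M(i_1,j_1)$. The two $-$ cells share a row or a column with $(i_1,j_1)$, so $M\neq t$ there. Hence $\langle H,M^t\rangle\ge1$ and $\langle A^k,M^t\rangle=1+\langle H,M^t\rangle\ge2$. So a two-row switch always destroys orthogonality with $M$. This is the exact point where it breaks: $M$ cannot have the same symbols on the $+$ cells as on the $-$ cells.

With three rows it can. **Observation.** If $M(i,j)=M(j,i)$ on the cells involved (in some matching of three rows with three columns), and $H$ is antisymmetric there, then each $+$ cell $(i,j)$ is paired with the $-$ cell $(j,i)$ carrying the same symbol of $M$. Hence $\langle H,M^t\rangle=0$ for all $t$. The hexagon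
$$\begin{pmatrix}0&1&-1\\-1&0&1\\1&-1&0\end{pmatrix}$$
is antisymmetric and has one $+1$ and one $-1$ in each row and column. Up to relabeling of rows and columns, all our patterns $H$ are this one.

Next we determine what alternation asks for.

**Lemma 2 (switching).** Let $L$ be a Latin square, $k\ne k'$ symbols, and $H$ a $(0,\pm1)$-matrix each of whose rows and columns is zero or has exactly one $+1$ and one $-1$. Then $A=L+H\otimes(e_k-e_{k'})$ is an Italian square if the following hold.

* *Lines.* For each non-zero row (column) of $H$, with $+1$ at position $p$ and $-1$ at position $q$, and with $k,k'$ occurring in that row (column) of $L$ at positions $x,x'$: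
$$\bigl(x=q\ \text{ or }\ [p,q,x]\bigr)\quad\text{and}\quad\bigl(x'=p\ \text{ or }\ [q,p,x']\bigr).$$
* *Cells.* If $H(i,j)=1$, then $L(i,j)=k'$ or $[k,k',L(i,j)]$. If $H(i,j)=-1$, then $L(i,j)=k$ or $[k',k,L(i,j)]$.

*Proof.* Consider a non-zero row of $H$. In $A^k$ the row is the unit at $x$ plus a $+1$ at $p$ and a $-1$ at $q$. If $x=q$, these cancel at $q$ and a single $1$ remains, at $p$. If $[p,q,x]$, there are $+1$'s at $p$ and $x$ and a $-1$ at $q$ between them, so the row alternates. In $A^{k'}$ the row is the unit at $x'$ plus a $-1$ at $p$ and a $+1$ at $q$. If $x'=p$, a single $1$ remains, at $q$. If $[q,p,x']$, there are $+1$'s at $q$ and $x'$ with the $-1$ at $p$ between them. Columns are the same.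

For the symbol direction, a cell with $H=1$ and $L=s$ becomes $e_s+e_k-e_{k'}$. If $s=k'$ this is $e_k$; if $[k,k',s]$, it has $+1$ at $k$ and $s$ and $-1$ at $k'$ between them. A cell with $H=-1$ and $L=s$ becomes $e_s-e_k+e_{k'}$, which is $e_{k'}$ if $s=k$ and alternates if $[k',k,s]$. All other lines are unchanged lines of $L$. $\square$

**Lemma 3 (inner products).** Let $L\perp M$ be Latin squares, $A=L+H\otimes(e_k-e_{k'})$ and $B=M+H'\otimes(e_l-e_{l'})$. If $\langle H,M^t\rangle=0$ for all $t$, then $\langle A^s,M^t\rangle=1$ for all $s,t$. If also $\langle L^s,H'\rangle=0$ for all $s$ and $\langle H,H'\rangle=0$, then $\langle A^s,B^t\rangle=1$ for all $s,t$.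

*Proof.* Write $A^s=L^s+\varepsilon_sH$ with $\varepsilon_k=1$, $\varepsilon_{k'}=-1$ and $\varepsilon_s=0$ otherwise; similarly $B^t=M^t+\varepsilon'_tH'$. Then $\langle A^s,M^t\rangle=\langle L^s,M^t\rangle+\varepsilon_s\langle H,M^t\rangle=1+0$, and
$$\langle A^s,B^t\rangle=\langle L^s,M^t\rangle+\varepsilon_s\langle H,M^t\rangle+\varepsilon'_t\langle L^s,H'\rangle+\varepsilon_s\varepsilon'_t\langle H,H'\rangle=1. \qquad\square$$

Notice the division of labor. Lemma 3 does not mention the orders. Lemma 2 mentions them only through finitely many betweenness relations. So we first choose $L,M,H,H',k,k',l,l'$ for Lemma 3, and then look for orders that satisfy Lemma 2. The rows and columns must serve both squares.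

## 6. Odd $n\ge5$: the cyclic pair $i-j$, $i+j$

Index rows, columns and symbols by $\mathbb Z_n$, $n\ge5$ odd. The residues $0,\pm1,\pm2$ are distinct. Put
$$L(i,j)=i-j,\qquad M(i,j)=i+j.$$
These are Latin squares, and they are orthogonal: $i-j$ and $i+j$ determine $2i$ and $2j$, hence $i$ and $j$, because $2$ is invertible. Since $M$ is symmetric, take the antisymmetric hexagon
$$H=+1\text{ on }(-1,0),(0,1),(1,-1);\qquad H=-1\text{ on }(0,-1),(1,0),(-1,1),$$
and switch $k=1$ with $k'=-1$: $A=L+H\otimes(e_1-e_{-1})$.

**Step 1: find which betweenness relations Lemma 2 requires.** In row $i$ of $L$, the symbol $1$ is at column $i-1$ and $-1$ is at column $i+1$. In column $j$, the symbol $1$ is at row $j+1$ and $-1$ is at row $j-1$. So: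

| line | $p$ | $q$ | $x$ | $x'$ | what Lemma 2 asks |
|---|---|---|---|---|---|
| row $-1$ | $0$ | $1$ | $-2$ | $0$ | $[0,1,-2]$; $x'=p$ |
| row $0$ | $1$ | $-1$ | $-1$ | $1$ | $x=q$; $x'=p$ |
| row $1$ | $-1$ | $0$ | $0$ | $2$ | $x=q$; $[0,-1,2]$ |
| column $-1$ | $1$ | $0$ | $0$ | $-2$ | $x=q$; $[0,1,-2]$ |
| column $0$ | $-1$ | $1$ | $1$ | $-1$ | $x=q$; $x'=p$ |
| column $1$ | $0$ | $-1$ | $2$ | $0$ | $[0,-1,2]$; $x'=p$ |

On the $+$ cells $L$ is $-1,-1,2$; since $k'=-1$, this asks $[1,-1,2]$. On the $-$ cells $L$ is $1,1,-2$; since $k=1$, this asks $[-1,1,-2]$.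

**Step 2: choose the orders.** For rows and for columns we need $[0,1,-2]$ and $[0,-1,2]$. Any order with
$$2<-1<0<1<-2$$
(other residues anywhere) does it. For symbols, take any order with $-2<1<-1<2$ (others anywhere). So $A$ is Italian by Lemma 2. It is not Latin, because cell $(1,-1)$ is $e_2+e_1-e_{-1}$.

**Step 3: check $A\perp M$.** On the $+$ cells, in the order listed, $M$ is $-1,1,0$; on the $-$ cells it is $-1,1,0$. So $\langle H,M^t\rangle=0$ for all $t$, and Lemma 3 gives $A\perp M$.

**Step 4: obtain a second non-Latin square.** Let $B(i,j)=A(i,-j)$. Since $L(i,-j)=i+j=M(i,j)$,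
$$B=M+H'\otimes(e_1-e_{-1}),\qquad H'(i,j)=H(i,-j).$$
We check the hypotheses of Lemma 2 for $B$. In a row, the positions $p,q,x,x'$ for $B$ are the negatives of those for $A$. Negation turns the chain $2<-1<0<1<-2$ into its reverse, so betweenness among these five residues is preserved, and the table used only these five. Column $j$ of $B$ has the same entries, in the same row positions, as column $-j$ of $A$. The cell conditions are the same with $(i,j)$ replaced by $(i,-j)$. So $B$ is Italian, and it is not Latin, like $A$.

**Step 5: check $A\perp B$.** Substituting $j\to-j$, $\langle L^s,H'\rangle=\sum_{i,j}L^s(i,-j)H(i,j)=\langle M^s,H\rangle=0$. Finally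
$$\langle H,H'\rangle=\sum_{i,j}H(i,j)H(i,-j).$$
The cells $(-1,0)$ and $(1,0)$ contribute $1$ each, being paired with themselves. The cells $(0,1)$ and $(0,-1)$ contribute $1\cdot(-1)=-1$ each. The cells $(1,-1)$ and $(-1,1)$ contribute $0$, because $H(1,1)=H(-1,-1)=0$. The sum is $0$, and Lemma 3 gives $A\perp B$. This settles odd $n\ge5$.

For $n=5$, list rows and columns as $2,-1,0,1,-2$ and the symbols as $-2<1<0<-1<2$, renamed $1,\dots,5$. This gives the squares $L$ and $A$ of Section 1, and $B$ is the mirror image of $A$:
$$B=\begin{array}{ccccc}4&2&5&1&3\\2&1{-}2{+}4&2&3&5\\5&2&3&4&1\\1&3&4&2{-}4{+}5&4\\3&5&1&4&2\end{array}$$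

For even $n$ this pair is not available: $2$ is not invertible in $\mathbb Z_n$, and $i-j$, $i+j$ have the same parity, so they are not orthogonal. Even orders need other sources of $L,M$.

## 7. Order 8 over $GF(8)$

Let $\alpha^3=\alpha+1$ in $GF(8)$. Write elements as integers $0,\dots,7$ in binary, with $1=001$, $\alpha=2$, $\alpha^2=4$; addition is bitwise XOR. Multiplication by $\alpha$ is
$$0\to0,\quad1\to2,\quad2\to4,\quad3\to6,\quad4\to3,\quad5\to1,\quad6\to7,\quad7\to5.$$
Put $L(i,j)=i+\alpha j$ and $M(i,j)=i+j$. Both are Latin, and they are orthogonal because $\alpha\ne1$: the two values determine $(\alpha+1)j$, hence $j$, hence $i$. In $L$, symbol $s$ is in row $i$ at the column $j$ with $\alpha j=s+i$, and in column $j$ at row $s+\alpha j$. In $M$, it is in row $i$ at column $s+i$ and in column $j$ at row $s+j$.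

The orders are:

* rows: $5,0,2,1,4,6,3,7$;
* columns: $0,1,6,7,2,4,3,5$;
* symbols of $A$: $0,4,1,2,5$, then the others; symbols of $B$: $6,4,3,7,1$, then the others.

**Step 1: the square $A$.** Let $A=L+H\otimes(e_1-e_2)$ (so $k=1$, $k'=2$), with $H=+1$ on $(0,1),(1,2),(2,0)$ and $-1$ on $(1,0),(2,1),(0,2)$. This is antisymmetric and $M$ is symmetric: on the $+$ cells $M$ is $1,3,2$, on the $-$ cells again $1,3,2$. Thus $\langle H,M^t\rangle=0$. The line conditions:

| line | $p$ | $q$ | $x$ | $x'$ | what Lemma 2 asks |
|---|---|---|---|---|---|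
| row $0$ | $1$ | $2$ | $5$ | $1$ | $[1,2,5]$; $x'=p$ |
| row $1$ | $2$ | $0$ | $0$ | $4$ | $x=q$; $[0,2,4]$ |
| row $2$ | $0$ | $1$ | $4$ | $0$ | $[0,1,4]$; $x'=p$ |
| column $0$ | $2$ | $1$ | $1$ | $2$ | $x=q$; $x'=p$ |
| column $1$ | $0$ | $2$ | $3$ | $0$ | $[0,2,3]$; $x'=p$ |
| column $2$ | $1$ | $0$ | $5$ | $6$ | $[1,0,5]$; $[0,1,6]$ |

The first three relations hold in the column order: $1,2,5$ occur there in this order, and so do $0,2,4$ and $0,1,4$. The last three hold in the row order: $0,2,3$ occur in this order, $5,0,1$ occur in this order, and so do $0,1,6$. Cells: $L$ is $2,5,2$ on the $+$ cells, asking $[1,2,5]$; $L$ is $1,0,4$ on the $-$ cells, asking $[2,1,0]$ and $[2,1,4]$. All hold for the symbol order $0,4,1,2,5,\dots$. So $A$ is Italian, and cell $(1,2)$ is $e_5+e_1-e_2$, so $A$ is not Latin.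

**Step 2: the square $B$.** Let $B=M+H'\otimes(e_3-e_7)$ (so $k=3$, $k'=7$ in Lemma 2), with $H'=+1$ on $(1,6),(2,3),(0,7)$ and $-1$ on $(0,3),(1,7),(2,6)$. On the $+$ cells $L$ is $1+7=6$, $2+6=4$, $0+5=5$; on the $-$ cells it is $0+6=6$, $1+5=4$, $2+7=5$. So $\langle L^s,H'\rangle=0$. (This is the same symmetry: match columns $6,3,7$ with rows $0,1,2$. Then $\alpha j=7+w$ with $w=0,1,2$, so $L=i+w+7$ is symmetric in $i,w$ and $H'$ is antisymmetric.) The line conditions:

| line | $p$ | $q$ | $x$ | $x'$ | what Lemma 2 asks |
|---|---|---|---|---|---|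
| row $0$ | $7$ | $3$ | $3$ | $7$ | $x=q$; $x'=p$ |
| row $1$ | $6$ | $7$ | $2$ | $6$ | $[6,7,2]$; $x'=p$ |
| row $2$ | $3$ | $6$ | $1$ | $5$ | $[3,6,1]$; $[6,3,5]$ |
| column $6$ | $1$ | $2$ | $5$ | $1$ | $[1,2,5]$; $x'=p$ |
| column $3$ | $2$ | $0$ | $0$ | $4$ | $x=q$; $[0,2,4]$ |
| column $7$ | $0$ | $1$ | $4$ | $0$ | $[0,1,4]$; $x'=p$ |

In the column order, $6,7,2$ occur in this order, as do $1,6,3$ and $6,3,5$. In the row order, $5,2,1$ occur in this order, as do $0,2,4$ and $0,1,4$. Cells: $M$ is $7,1,7$ on the $+$ cells, asking $[3,7,1]$; $M$ is $3,6,4$ on the $-$ cells, asking $[7,3,6]$ and $[7,3,4]$. All hold for the symbol order $6,4,3,7,1,\dots$. So $B$ is Italian, and cell $(2,3)$ is $e_1+e_3-e_7$, so $B$ is not Latin.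

**Step 3: orthogonality.** $H$ lives in columns $0,1,2$ and $H'$ in columns $3,6,7$, so $\langle H,H'\rangle=0$. Lemma 3 gives $A\perp M$ and $A\perp B$.

## 8. Even $n\ge10$: switching inside an aligned subsquare of order 3

The argument works for all $n\ge10$. By (HZ), take orthogonal Latin squares $L,M$ of order $n$ with aligned orthogonal subsquares of order $3$.

**Step 1: normalize the subsquares.** The purpose is to see the hexagon in them. A Latin square of order $3$ is unique up to relabeling rows, columns and symbols: name the symbols so that the first row is $0\,1\,2$; the other two rows are then the two cyclic shifts of it, in some order. So we may label the sub-rows $r_i$, sub-columns $c_j$ and sub-symbols $a_t$ of $L$ ($i,j,t\in\mathbb Z_3$) with $L(r_i,c_j)=a_{j-i}$. Each symbol of the orthogonal subsquare of $M$ occupies a transversal of this square: cells $(i,\sigma(i))$ with $\sigma$ and $i\mapsto\sigma(i)-i$ both permutations of $\mathbb Z_3$. The six permutations of $\mathbb Z_3$ are $\sigma(i)=i+c$, for which $\sigma(i)-i$ is constant, and $\sigma(i)=c-i$, for which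 $\sigma(i)-i=c-2i=c+i$ is a permutation. So the transversals are exactly the sets $i+j=c$, and we may label the sub-symbols of $M$ so that
$$L(r_i,c_j)=a_{j-i},\qquad M(r_i,c_j)=b_{i+j}. \tag{2}$$
The second is symmetric in $i,j$, and the set $j-i=1$ is the transpose of the set $j-i=2$.

Call the other rows, columns and symbols *outer*, and let $N=n-3\ge7$ be their number. In row $r_i$ the sub-symbols of $L$ fill the sub-columns, so the outer columns of this row contain exactly the outer symbols; the same holds for $M$ and for columns. For an outer $L$-symbol $k$, let $x_i$ be its column in row $r_i$ and $u_j$ its row in column $c_j$. For an outer $M$-symbol $l$, let $y_i$ be its column in row $r_i$ and $v_j$ its row in column $c_j$. All of these are outer. The $x_i$ are distinct, and likewise the $u_j$, the $y_i$ and the $v_j$.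

**Step 2: find what one switch needs.** The natural switch exchanges $a_2$ with an outer symbol $k$ on
$$P=\{(r_i,c_j):j-i=1\},\qquad Q=\{(r_i,c_j):j-i=2\}:\qquad A=L+(\chi_P-\chi_Q)\otimes(e_{a_2}-e_k).$$
In Lemma 2 the pair "$k,k'$" is now $a_2,k$. Since $a_2$ occupies $Q$, we have $x=q$ on every relevant line. What remains is that in each sub-row and sub-column the $P$-position lies between the $Q$-position and the position of $k$. In row $r_i$, $P$ is at $c_{i+1}$ and $Q$ at $c_{i-1}$. Suppose the sub-columns stand consecutively in the cyclic order $c_{m-1},c_m,c_{m+1}$. Then $Q$ precedes $P$ in row $r_m$, and $P$ precedes $Q$ in the other two rows. So $x_m$ must be to the right of the block and the other two $x_i$ to the left. Since the $x_i$ are distinct columns, one square alone can always be satisfied.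

For two squares at once there is an obstruction. The square $B$ will make similar demands on the columns $y_j$, and if $x_i=y_j$ for some $i,j$, the demands may disagree. The same happens for rows with $u_i=v_j$. So put
$$E=\{(i,j):x_i=y_j\},\qquad F=\{(i,j):u_i=v_j\}\subseteq\mathbb Z_3^2 .$$
The way around it is to choose $k,l$ with few coincidences, and to use the freedom in which cyclic block order and which hexagon of $B$ we take, to make the remaining demands agree.

**Step 3: choose $k,l$ with few coincidences.** Fix $(i,j)$. Each outer column $c$ gives exactly one pair of outer symbols $(k,l)$ with $x_i=y_j=c$, namely $k=L(r_i,c)$ and $l=M(r_j,c)$. Summing over the $9$ choices of $(i,j)$ and the $N$ outer columns, $\sum_{k,l}|E|=9N$. Likewise $\sum_{k,l}|F|=9N$. There are $N^2$ pairs $(k,l)$, so the average of $|E|+|F|$ is $18/N\le18/7<3$. Hence some pair has $|E|+|F|\le2$; fix it.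

Then $|E|\le1$ or $|F|\le1$. Transposing both squares exchanges the two sets: the new rows are $r'_j=c_j$ and the new columns are $c'_i=r_i$. The new $M$-subsquare is again $b_{i+j}$, and the new $L$-subsquare has $a_{j-i}$ in $(r'_j,c'_i)$, which is the normal form (2) after renaming $a_t$ as $a_{-t}$. The new $x_i,y_j$ are the old $u_i,v_j$ and conversely. So we may assume
$$|E|\le1,\qquad|F|\le2 .$$

**Step 4: choose $\delta,\mu,m\in\mathbb Z_3$.** Here $\delta$ will select the hexagon of $B$, $\mu$ the cyclic order of the sub-rows, and $m$ that of the sub-columns.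

Choose $\delta$ with $i+j\ne\delta$ for all $(i,j)\in F$, and then $\mu$ with $\mu\neq2i+j-\delta$ for all $(i,j)\in F$. Both are possible since $|F|\le2$. The three elements of $\mathbb Z_3$ sum to $0$, so for $i\ne\delta-j$ the third element is $-i-(\delta-j)=2i+j-\delta$. For $(i,j)\in F$ we have $i\neq\delta-j$, and $\mu$ is not the third element, so $\mu$ is one of $i,\delta-j$ and not both:
$$\text{for }(i,j)\in F,\text{ exactly one of } i=\mu,\ \ j=\delta-\mu\text{ holds.} \tag{3}$$
If $E=\{(i,j)\}$ with $i=\delta-j$, let $m$ be arbitrary; if $E=\{(i,j)\}$ with $i\ne\delta-j$, let $m=2i+j-\delta$, the third element. In the first case $i=m$ and $\delta-j=m$ are the same statement; in the second both are false. So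
$$\text{for }(i,j)\in E:\qquad i=m\iff j=\delta-m. \tag{4}$$
If $E=\emptyset$, $m$ is arbitrary.

**Step 5: fix the orders.**

* *Columns:* some outer columns, then $c_{m-1},c_m,c_{m+1}$ consecutively, then the remaining outer columns, such that $x_m$ and $y_{\delta-m}$ are to the right of the block, while $x_i$ ($i\ne m$) and $y_j$ ($j\neq\delta-m$) are to the left.
* *Rows:* some outer rows, then $r_{\mu-1},r_\mu,r_{\mu+1}$ consecutively, then the remaining outer rows, such that $u_\mu$ is above the block and $u_j$ ($j\ne\mu$) below, while $v_{\delta-\mu}$ is below and $v_j$ ($j\neq\delta-\mu$) above.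
* *Symbols:* $L$-symbols with $[a_1,k,a_2]$; $M$-symbols with $[b_{\delta+1},l,b_{\delta-1}]$.

The demands on columns are consistent: a column gets two demands only if it is $x_i=y_j$ with $(i,j)\in E$, and then (4) says that both ask for the right or both for the left. For rows: if $u_i=v_j$, then $u_i$ is to be above iff $i=\mu$, which by (3) holds iff $j\ne\delta-\mu$, which is when $v_j$ is to be above.

**Step 6: define both squares.** With $P,Q$ as in Step 2, put
$$P'=\{(r_i,c_j):i+j=\delta+1\},\qquad Q'=\{(r_i,c_j):i+j=\delta-1\},$$
$$A=L+(\chi_P-\chi_Q)\otimes(e_{a_2}-e_k),\qquad B=M+(\chi_{P'}-\chi_{Q'})\otimes(e_{b_{\delta-1}}-e_l).$$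
Each of $P,Q,P',Q'$ has one cell in each sub-row and sub-column, so the hypotheses of Lemma 2 on $H$ hold. Indices are modulo $3$, so for example $c_{m+2}=c_{m-1}$.

**Step 7: verify Lemma 2 for $A$.** As noted, $x=q$ on each line, and we need $[q,p,x']$ with $x'$ the position of $k$.

*Row $r_i$*, with $P$ at $c_{i+1}$ and $Q$ at $c_{i+2}$:

* $i=m$: $c_{m-1}(Q)<c_{m+1}(P)<x_m$.
* $i=m+1$: $x_i<c_{m-1}(P)<c_m(Q)$.
* $i=m-1$: $x_i<c_m(P)<c_{m+1}(Q)$.

*Column $c_j$*, with $P$ at $r_{j-1}$ and $Q$ at $r_{j+1}$:

* $j=\mu$: $u_\mu<r_{\mu-1}(P)<r_{\mu+1}(Q)$.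
* $j=\mu+1$: $r_{\mu-1}(Q)<r_\mu(P)<u_j$.
* $j=\mu-1$: $r_\mu(Q)<r_{\mu+1}(P)<u_j$.

*Cells:* on $P$ we have $L=a_1$, and $[a_2,k,a_1]$ holds; on $Q$ we have $L=a_2$. So $A$ is Italian.

**Step 8: verify Lemma 2 for $B$.** The pair "$k,k'$" is $b_{\delta-1},l$. The symbol $b_{\delta-1}$ occupies $Q'$, so $x=q$ again, and we need $P'$ between $Q'$ and $l$.

*Row $r_i$*, with $P'$ at $c_{\delta-i+1}$ and $Q'$ at $c_{\delta-i-1}$:

* $\delta-i=m$: $c_{m-1}(Q')<c_{m+1}(P')<y_i$, since here $i=\delta-m$.
* $\delta-i=m-1$: $y_i<c_m(P')<c_{m+1}(Q')$.
* $\delta-i=m+1$: $y_i<c_{m-1}(P')<c_m(Q')$.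

*Column $c_j$*, with $P'$ at $r_{\delta-j+1}$ and $Q'$ at $r_{\delta-j-1}$:

* $\delta-j=\mu$: $r_{\mu-1}(Q')<r_{\mu+1}(P')<v_j$, since here $j=\delta-\mu$.
* $\delta-j=\mu-1$: $v_j<r_\mu(P')<r_{\mu+1}(Q')$.
* $\delta-j=\mu+1$: $v_j<r_{\mu-1}(P')<r_\mu(Q')$.

*Cells:* on $P'$ we have $M=b_{\delta+1}$, and $[b_{\delta-1},l,b_{\delta+1}]$ holds; on $Q'$ we have $M=b_{\delta-1}$. So $B$ is Italian.

**Step 9: check orthogonality.** On $P$ we have $i+j=2i+1$ and on $Q$ we have $i+j=2i+2$; as $i$ runs through $\mathbb Z_3$, each takes every value once. So $P$ and $Q$ both meet each symbol $b_t$ once and no other symbol of $M$, and $\langle\chi_P-\chi_Q,M^t\rangle=0$ for all $t$. Similarly, on $P'$ and $Q'$ we have $j-i=\delta\pm1-2i$, which takes every value once, so $\langle L^s,\chi_{P'}-\chi_{Q'}\rangle=0$ for all $s$. The same computation shows that each of $P,Q$ meets each of $P',Q'$ in exactly one cell, so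
$$\langle\chi_P-\chi_Q,\ \chi_{P'}-\chi_{Q'}\rangle=1-1-1+1=0 .$$
Lemma 3 gives $A\perp M$ and $A\perp B$. Neither $A$ nor $B$ is Latin: a cell of $P$ in $A$ is $a_1+a_2-k$, and a cell of $P'$ in $B$ is $b_{\delta+1}+b_{\delta-1}-l$. This settles all even $n\ge10$.

For $n=8$ this argument is not available: (HZ) with $m=3$ requires $v\ge9$, and with $N=5$ the average $18/N$ would exceed $3$. Hence Section 7.

## 9. Explicit pairs of orders 4 and 6 with exactly one Latin square

Here we verify orthogonality in the form (1): for each layer of $A$, the signed formal sum of the entries of the Latin mate over the cells of that layer must contain every symbol exactly once.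

**Order 4.**
$$A=\begin{array}{cccc}4&2&3&1\\2&1{-}2{+}3&2&4\\3&2&1{-}2{+}4&2\\1&4&2&3\end{array}\qquad B=\begin{array}{cccc}1&2&3&4\\2&1&4&3\\4&3&2&1\\3&4&1&2\end{array}$$
$B$ is Latin. In $A$, the cells $1-2+3$ and $1-2+4$ alternate. In rows 2, 3 and columns 2, 3 the symbol $2$ occurs as $+,-,+$ and the others once. Rows and columns 1 and 4 are permutations. So $A$ is Italian and not Latin. The sums of $B$-symbols over the layers of $A$, reading the rows downwards:

* layer 1: $4+1+2+3$;
* layer 2: $2+(2-1+4)+(3-2+1)+1$;
* layer 3: $3+1+4+2$;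
* layer 4: $1+3+2+4$.

Each equals $1+2+3+4$, so $A\perp B$.

**Order 6.**
$$A=\begin{array}{cccccc}2&4&1&3&6&5\\5&1&3&2{-}3{+}6&3&4\\6&3&5&1&2{-}3{+}4&3\\3&2{-}3{+}6&4&3&5&1\\4&3&2{-}3{+}6&5&1{-}2{+}3&2\\1&5&3&4&2&6\end{array}\qquad M=\begin{array}{cccccc}3&6&1&4&2&5\\1&2&6&3&5&4\\6&4&2&5&1&3\\2&5&3&1&4&6\\5&1&4&6&3&2\\4&3&5&2&6&1\end{array}$$
Every row and column of $M$ is a permutation of $1,\dots,6$. In $A$ every cell alternates. In rows 2, 3, 4 and columns 2, 3, 4 the symbol $3$ occurs as $+,-,+$ and the others once. In row 5 and in column 5, the symbols $2$ and $3$ each occur as $+,-,+$ and the others once. Rows 1, 6 and columns 1, 6 are permutations. So $A$ is Italian and not Latin. The sums of $M$-symbols over the layers of $A$: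

* layer 1: $1+2+5+6+3+4$;
* layer 2: $3+3+1+5+(4-3+2)+6$;
* layer 3: $4+(6-3+5)+(4-1+3)+(2-5+1)+(1-4+3)+5$;
* layer 4: $6+4+1+3+5+2$;
* layer 5: $5+1+2+4+6+3$;
* layer 6: $2+3+6+5+4+1$.

Each equals $1+2+3+4+5+6$ as a formal sum, so $A\perp M$.

## 10. Order 4: an orthogonal mate of a non-Latin square is Latin

We show: *if $A$ is a non-Latin Italian square of order $4$ and $A\perp B$, then $B$ is Latin.* This excludes order-4 pairs with neither square Latin.

The method is that of order 3: substitute row and column sums into equation (1) for the layer containing a $-1$. Write $v(s)$ for the $s$-entry of a vector $v$. Recall that the rows and columns of $(b_{ij})$ sum to $u$ and, by Lemma 1, border cells are units $e_s$, distinct along each border row and column. An inner cell $b_{ij}$ ($2\le i,j\le3$) is a unit or $e_a-e_b+e_c$ with $a<b<c$: with four symbols there is room for one or three alternating non-zero entries.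

**Step 1: list the possible layers.** Some entry of $A$ is $-1$, and by Lemma 1 its indices lie in $\{2,3\}$. We may reverse the rows of both squares, or the columns of both squares, or the symbols of $A$; reversing a line preserves alternation, and orthogonality is unaffected. So assume $a_{222}=-1$. On each of the three lines through this entry, a $+1$ must come before it, so $a_{122}=a_{212}=a_{221}=1$.

Now consider the ASM $A^2$. Its first and last rows and columns have a single $1$ and no $-1$. Its first row is $(0,1,0,0)$ and its first column is $(0,1,0,0)^T$. Row 2 starts $1,-1$; what follows must contain exactly one $+1$ and no $-1$, so row 2 is $(1,-1,1,0)$ or $(1,-1,0,1)$. Similarly for column 2. Write $\alpha_{ij}$ for the entries of $A^2$.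

* Row 2 is $(1,-1,1,0)$ and column 2 is $(1,-1,1,0)^T$: row 3 and column 3 give $\alpha_{33}=-\alpha_{34}=-\alpha_{43}$ with $\alpha_{34},\alpha_{43}\in\{0,1\}$. If $\alpha_{34}=0$, then $\alpha_{44}=1$; if $\alpha_{34}=1$, then $\alpha_{33}=-1$, $\alpha_{43}=1$, $\alpha_{44}=0$.
* Row 2 is $(1,-1,1,0)$ and column 2 is $(1,-1,0,1)^T$: row 4 is $(0,1,0,0)$; column 3 then gives $\alpha_{33}=0$, and row 3 gives $\alpha_{34}=1$.
* Row 2 is $(1,-1,0,1)$ and column 2 is $(1,-1,1,0)^T$: the transpose of the previous case.
* Row 2 is $(1,-1,0,1)$ and column 2 is $(1,-1,0,1)^T$: column 4 is $(0,1,0,0)^T$ and row 4 is $(0,1,0,0)$, so $\alpha_{33}=1$.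

So the support of $A^2$ is one of the following, with a minus sign marking a $-1$:

* (i) $12,\,21,\,-22,\,23,\,32,\,44$
* (ii) $12,\,21,\,-22,\,23,\,32,\,-33,\,34,\,43$
* (iii) $12,\,21,\,-22,\,23,\,34,\,42$
* (iv) the transpose of (iii)
* (v) $12,\,21,\,-22,\,24,\,33,\,42$

**Step 2: exclude case (i).** In $b_{12}+b_{21}-b_{22}+b_{23}+b_{32}+b_{44}=u$ substitute $b_{21}+b_{23}=u-b_{22}-b_{24}$ and $b_{12}+b_{32}=u-b_{22}-b_{42}$:
$$u+b_{44}=3b_{22}+b_{24}+b_{42}.$$
The left side is $\ge1$ in every entry. If $b_{22}$ has an entry $-1$, the right side is $\le-3+2=-1$ there. If $b_{22}$ is a unit, the right side has at most $3$ non-zero entries out of $4$. Both are impossible.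

**Step 3: in case (ii), $B$ is Latin.** The same substitution gives
$$u+b_{34}+b_{43}=3b_{22}+b_{33}+b_{24}+b_{42}. \tag{5}$$
The support (ii) is invariant under the rotation $(i,j)\to(5-i,5-j)$, so also
$$u+b_{21}+b_{12}=3b_{33}+b_{22}+b_{31}+b_{13}. \tag{6}$$
The left sides are $\ge1$ everywhere. If $b_{22}$ had an entry $-1$, the right side of (5) would be $\le-3+1+1+1=0$ there. So $b_{22}=e_m$, and likewise by (6) $b_{33}=e_{m'}$. In (5) the right side $3e_m+e_{m'}+b_{24}+b_{42}$ is $\ge1$ everywhere, so the three units $e_{m'},b_{24},b_{42}$ are exactly the three units other than $e_m$. In the same way, (6) shows that $e_m,b_{31},b_{13}$ are the three units other than $e_{m'}$. Then the right side of (6) is $3e_{m'}+(u-e_{m'})=u+2e_{m'}$, so $b_{21}+b_{12}=2e_{m'}$ and $b_{21}=b_{12}=e_{m'}$. Row 2 and column 2 now give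
$$b_{23}=u-e_{m'}-e_m-b_{24},\qquad b_{32}=u-e_{m'}-e_m-b_{42},$$
and both are units, because $b_{24},b_{42}$ are different from $e_m,e_{m'}$. So all four inner cells are units, all border cells are units, and $B$ is Latin.

**Step 4: exclude case (iii).** Row 2 gives $b_{21}+b_{23}=u-b_{22}-b_{24}$ and column 2 gives $b_{12}+b_{42}=u-b_{22}-b_{32}$, so (1) for the layer becomes
$$u+b_{34}=3b_{22}+b_{24}+b_{32}. \tag{7}$$
An entry $-1$ of $b_{22}$ makes the right side $\le-3+1+1=-1$ there, but the left side is $\ge1$. So $b_{22}=e_m$. At $m$ the left side is $\le2$ and the right side is $\ge3+0-1=2$. Equality must hold throughout: $b_{34}=e_m$, $b_{24}(m)=0$ and $b_{32}(m)=-1$. So $b_{32}=e_a-e_m+e_c$ for some symbols $a,c$; let $d$ be the fourth symbol. Now (7) gives $b_{24}=u-e_m-e_a-e_c=e_d$.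

*More cells.* In column 2 the symbol $m$ has entries $+1$ in row 2 and $-1$ in row 3, so it must have $+1$ in row 4: $b_{42}=e_m$. In row 3 it has $-1$ in column 2, so it must have $+1$ in column 1: $b_{31}=e_m$. Row 3 gives $b_{33}=u-e_m-(e_a-e_m+e_c)-e_m=e_d$, and column 2 gives in the same way $b_{12}=e_d$.

*Row 2 and column 1.* Row 2 gives $b_{21}+b_{23}=u-e_m-e_d=e_a+e_c$. The unit $b_{21}$ is not $e_m$, because $b_{31}=e_m$. If $b_{21}=e_d$, then $b_{23}(d)=-1$, so $d$ must occur with $+1$ above it in column 3: $b_{13}=e_d=b_{12}$, contradicting distinctness in row 1. So $b_{21}$ is $e_a$ or $e_c$; nothing so far distinguishes $a$ from $c$, so say $b_{21}=e_a$. Column 1 gives $b_{11}+b_{41}=u-e_a-e_m=e_c+e_d$. Since $b_{12}=e_d$, we have $b_{11}\ne e_d$. Hence $b_{11}=e_c$ and $b_{41}=e_d$.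

*Use layer 1.* $A^1$ is a permutation matrix by Lemma 1, and it contains the cell $(2,2)$ because $a_{221}=1$. By (1) its four cells of $B$ sum to $u$, and $(2,2)$ contributes $e_m$. Its cells in rows 1 and 4 are border cells of $B$, so they contribute units. Its cell in row 3 is not in column 2; if it were $(3,1)$ or $(3,4)$, it would contribute $e_m$ again and the sum would have $m$-entry at least $2$. So it is $(3,3)$, contributing $e_d$. The other two cells lie in rows 1, 4 and columns 1, 4, and contribute $e_a+e_c$. They cannot be $\{(1,4),(4,1)\}$, because $b_{41}=e_d$. So they are $\{(1,1),(4,4)\}$, and $b_{11}=e_c$ forces $b_{44}=e_a$. Column 4 gives $b_{14}=u-e_d-e_m-e_a=e_c=b_{11}$, contradicting distinctness in row 1.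

**Step 5: exclude case (iv).** Transpose both squares. This preserves orthogonality and $a_{222}=-1$, and turns the support into (iii), which is impossible by Step 4.

**Step 6: exclude case (v).** With $b_{21}+b_{24}=u-b_{22}-b_{23}$ and $b_{12}+b_{42}=u-b_{22}-b_{32}$, equation (1) becomes
$$u+b_{33}=3b_{22}+b_{23}+b_{32}. \tag{8}$$
The left side is $\ge0$. An entry $-1$ of $b_{22}$ makes the right side $\le-1$ there, impossible; so $b_{22}=e_m$. At $m$, (8) says $b_{23}(m)+b_{32}(m)=b_{33}(m)-2\le-1$. So one of $b_{23}(m),b_{32}(m)$ is $-1$. The support (v) is symmetric, so after transposing both squares if necessary we may assume $b_{32}(m)=-1$, that is, $b_{32}=e_a-e_m+e_c$. Let $d$ be the fourth symbol.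

*The entry $b_{23}(m)$.* Suppose $b_{23}(m)=-1$. Then $b_{33}(m)=0$. In row 2 the $-1$ of $m$ in column 3 needs a $+1$ to its right, so $b_{24}=e_m$. In row 3 the $-1$ of $m$ in column 2 needs a $+1$ to its right, and $b_{33}(m)=0$, so $b_{34}=e_m$. This contradicts distinctness in column 4. So $b_{23}(m)\ge0$. Since $b_{33}(m)=1+b_{23}(m)\le1$, we get $b_{23}(m)=0$ and $b_{33}(m)=1$.

*More cells.* In row 3, $m$ has $-1$ in column 2, so $b_{31}=e_m$; the row sum of $m$ is $1-1+1+b_{34}(m)=1$, so $b_{34}(m)=0$. In column 2, $m$ has $+1$ in row 2 and $-1$ in row 3, so $b_{42}=e_m$. Then $b_{12}=u-e_m-(e_a-e_m+e_c)-e_m=e_d$. Row 3 gives $b_{33}+b_{34}=u-e_m-(e_a-e_m+e_c)=e_m+e_d$. If $b_{34}=e_y$ with $y\in\{a,c\}$, then $b_{33}=e_m+e_d-e_y$, and (8) gives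
$$b_{23}=u+e_m+e_d-e_y-3e_m-(e_a-e_m+e_c)=2e_d-e_y,$$
impossible. So $b_{34}=e_d$, $b_{33}=e_m$, and (8) gives $b_{23}=u+e_m-3e_m-(e_a-e_m+e_c)=e_d$.

*Row 2 and column 1.* Row 2 gives $b_{21}+b_{24}=u-e_m-e_d=e_a+e_c$, and both are border units; again nothing distinguishes $a$ from $c$, so say $b_{21}=e_a$. Column 1 gives $b_{11}+b_{41}=u-e_a-e_m=e_c+e_d$, and $b_{11}\ne e_d$ because $b_{12}=e_d$. So $b_{11}=e_c$ and $b_{41}=e_d$.

*Use layer 1.* The permutation matrix $A^1$ contains $(2,2)$, contributing $e_m$, and its cells in rows 1 and 4 contribute units. Its row-3 cell is not $(3,1)$ or $(3,3)$, since both contain $e_m$. So it is $(3,4)$, contributing $e_d$. The remaining two cells lie in rows 1, 4 and columns 1, 3 and contribute $e_a+e_c$. They cannot be $\{(1,3),(4,1)\}$, because $b_{41}=e_d$. So they are $\{(1,1),(4,3)\}$, and $b_{11}=e_c$ gives $b_{43}=e_a$. Column 3 gives $b_{13}=u-e_d-e_m-e_a=e_c=b_{11}$, contradicting distinctness in row 1.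

Only case (ii) can occur, and there $B$ is Latin. (It does occur: the layer of $2$ in the order-4 square $A$ of Section 9 has support (ii).) So for $n=4$ no orthogonal pair has neither square Latin, and the theorem of Section 3 is proved. $\blacksquare$
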